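# Complete surfaces of constant Gauss curvature in $\mathbb S^2\times\mathbb R$

## A guess read off from surfaces of revolution

Let $\mathbb S^2\times\mathbb R$ be the Riemannian product of the round unit sphere and the line. A surface is connected, smooth and immersed; it is complete if its induced metric is complete; it is a cgc $K$ surface if its induced metric has constant Gauss curvature $K$. For which $K$ does a complete cgc $K$ surface exist?

Two examples need no work: a slice $\mathbb S^2\times\{t_0\}$ has $K=1$, and a vertical cylinder $\gamma\times\mathbb R$ over a great circle $\gamma$ has $K=0$. Three results of Aledo, Espinar and Gálvez may be used.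

1. (i) The complete cgc $K$ surfaces that are invariant under rotations about a vertical line $\{p\}\times\mathbb R$ exist precisely for $K\ge1$ and $K=0$.
2. (ii) For each $K>1$ there is, up to ambient isometry, a unique complete cgc $K$ surface, namely the rotationally invariant sphere.
3. (iii) There is no complete cgc $K$ surface for $K<-1$.

This leaves $K\in[-1,0)\cup(0,1)$. The question is taken from Francisco Torralbo and Joeri Van der Veken, "Rotationally invariant constant Gauss curvature surfaces in Berger spheres", arXiv:1912.02681 (2019).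

The first guess is that surfaces of revolution tell the whole story, so that nothing exists for $K\in[-1,0)\cup(0,1)$. Let us test it by hand, first on the surfaces of revolution themselves, to see what stops them. Let $r$ be the distance to $p$ in $\mathbb S^2$ and let $s\mapsto(r(s),t(s))$ be a profile curve parametrized by arc length. With $f=\sin r$ the surface has metric $ds^2+f^2d\theta^2$, so $f''=-Kf$ where $f>0$, and of course $f\le1$. Take a maximal interval of $s$ on which $f>0$. If it has a finite end, completeness forces the profile to converge there to a point of the surface on the axis; the tangent plane at that point is invariant under rotations, hence horizontal, so $f'\to\pm1$ at that end.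

* $K<0$. Then $f$ is strictly convex. On all of $\mathbb R$ a strictly convex function is unbounded, against $f\le1$. On a half line starting at the axis, $f=\sinh(\sqrt{|K|}\,s)/\sqrt{|K|}$ is unbounded as well. On a bounded interval $f$ would vanish at both ends and be positive and convex inside, which is impossible.
* $0<K<1$. A positive solution of $f''=-Kf$ lives on an interval of length at most $\pi/\sqrt K$, so the profile starts on the axis with $f'=1$ and $f=\sin(\sqrt K\,s)/\sqrt K$. Its maximum is $1/\sqrt K>1$, against $f\le 1$.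
* $K=0$. A bounded positive linear function on $\mathbb R$ is constant (and $f=s$ on a half line is unbounded): cylinders over circles.
* $K\ge1$. Again $f=\sin(\sqrt K\,s)/\sqrt K$. For $K=1$ this is $r=s$, $t'=0$ on the first half, the slice. For $K>1$ we have $f\le 1/\sqrt K<1$, and $t'^2=1-\frac{f'^2}{1-f^2}=\frac{(K-1)\sin^2(\sqrt K s)}{K-\sin^2(\sqrt Ks)}\ge0$: spheres.

The guess survives, but two observations show that it needs a real proof.

First, there is no local obstruction. Let $K<0$ and $0<c<1$, put $f(s)=c\cosh(\sqrt{|K|}\,s)$, $r=\arcsin f$, and $t'=\sqrt{1-r'^2}$, which makes sense for small $|s|$ because $r'=f'/\sqrt{1-f^2}$ vanishes at $s=0$. This is a cgc $K$ surface; call it the *band*. For $0<\kappa<1$, write $\mathbb S^2$ near the equator as $dx^2+\cos^2x\,dy^2$ and tilt the slice: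
$$(s,y)\mapsto(\sqrt\kappa\,s,\;y,\;\sqrt{1-\kappa}\,s),\qquad\text{metric } ds^2+\cos^2(\sqrt\kappa\, s)\,dy^2,\quad K=\kappa .$$
It breaks down at $|s|=\pi/(2\sqrt\kappa)$, over the poles, where the derivative of $\cos(\sqrt\kappa s)$ is $\mp\sqrt\kappa$ instead of $\mp1$: a cone point.

Second, with the hyperbolic plane in place of the sphere the corresponding guess is false. Write $\mathbb H^2$ as $dx^2+\cosh^2x\,dy^2$; the same tilt has metric $ds^2+\cosh^2(\sqrt\kappa\,s)\,dy^2$, where nothing ever vanishes, and we get complete surfaces with $K=-\kappa$ for all $\kappa\in(0,1)$. So between slice and cylinder everything occurs in $\mathbb H^2\times\mathbb R$, and any proof must feel the sign of the curvature of the base.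

## Statements for the base $\mathbb M^2(\varepsilon)$

Let $\mathbb M^2(\varepsilon)$ be the complete simply connected surface of constant curvature $\varepsilon\in\mathbb R$. Our question is the case $\varepsilon=1$, and the guess is right.

**Theorem 1.** If $K<\min\{0,\varepsilon\}$, there is no complete cgc $K$ surface in $\mathbb M^2(\varepsilon)\times\mathbb R$. In particular there is none in $\mathbb S^2\times\mathbb R$ for any $K<0$.

**Theorem 2.** There is no complete surface in $\mathbb S^2\times\mathbb R$ whose (possibly variable) Gauss curvature satisfies $K\ge c$ for some constant $c>0$ and $K<1$ everywhere. In particular there is no complete cgc $K$ surface with $0<K<1$.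

**Theorem 3.** Complete cgc $K$ surfaces exist in $\mathbb M^2(\varepsilon)\times\mathbb R$ exactly for $K\in\{0\}\cup[\varepsilon,\infty)$ if $\varepsilon>0$, and exactly for $K\in[\varepsilon,\infty)$ if $\varepsilon\le0$.

Theorem 1 with $\varepsilon=1$ excludes $[-1,0)$ and Theorem 2 excludes $(0,1)$. Hence no $K\in[-1,0)\cup(0,1)$ admits a complete cgc $K$ surface in $\mathbb S^2\times\mathbb R$; together with (i), such surfaces exist exactly for $K=0$ and $K\ge1$. The proof of Theorem 1 uses neither (ii) nor (iii).

## Height, angle, and the Gauss and Codazzi equations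

Let $\Sigma$ be an oriented surface in $\mathbb M^2(\varepsilon)\times\mathbb R$ with unit normal $N$, induced metric $g=\langle\,,\rangle$, shape operator $AX=-\bar\nabla_XN$ and second fundamental form $II(X,Y)=\langle AX,Y\rangle$.

**Definition (height and angle).** The height $h$ is the restriction to $\Sigma$ of the coordinate $t$. The angle function $\nu$ and the tangent field $T$ are defined by $\partial_t=T+\nu N$.

Then $\nabla h=T$ and $|T|^2=1-\nu^2$. On a slice $T=0$ and $\nu=\pm1$; on a vertical cylinder $T=\partial_t$ and $\nu=0$. On a surface of revolution as above the profile direction is $(r',t')$, so $|T|^2=t'^2$ and $\nu^2=r'^2$.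

The field $\partial_t$ is parallel, so $0=\bar\nabla_XT+X(\nu)N-\nu AX$. The tangential and normal parts give the first two equations of
$$\nabla_XT=\nu AX,\qquad X(\nu)=-II(X,T),\qquad \operatorname{Hess}h=\nu\,II, \tag{1}$$
and the third follows from $\operatorname{Hess}h(X,Y)=\langle\nabla_XT,Y\rangle$.

*Gauss.* Let $X,Y$ be orthonormal and tangent, and let $x=\langle X,T\rangle$, $y=\langle Y,T\rangle$. The ambient curvature sees only horizontal projections $X^h=X-x\,\partial_t$, $Y^h=Y-y\,\partial_t$, so the sectional curvature of the tangent plane is $\varepsilon\big(|X^h|^2|Y^h|^2-\langle X^h,Y^h\rangle^2\big)=\varepsilon\big((1-x^2)(1-y^2)-x^2y^2\big)=\varepsilon(1-|T|^2)=\varepsilon\nu^2$. Hence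
$$K=\det A+\varepsilon\nu^2. \tag{2}$$

*Codazzi.* Since $\langle Y^h,N^h\rangle=\langle Y,N\rangle-\langle Y,\partial_t\rangle\langle N,\partial_t\rangle=-\nu\langle Y,T\rangle$,
$$\bar R(X,Y)N=\varepsilon\big(\langle Y^h,N^h\rangle X^h-\langle X^h,N^h\rangle Y^h\big)=-\varepsilon\nu\big(\langle Y,T\rangle X-\langle X,T\rangle Y\big);$$
in the last step the $\partial_t$ terms of $X^h$ and $Y^h$ cancel. On the other hand, by the definition of $\bar R$ and $\bar\nabla_XN=-AX$, the tangential part of $\bar R(X,Y)N$ is $-[(\nabla_XA)Y-(\nabla_YA)X]$. So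
$$(\nabla_XA)Y-(\nabla_YA)X=\varepsilon\nu\big(\langle Y,T\rangle X-\langle X,T\rangle Y\big). \tag{3}$$

## The highest point of a surface with $0<c\le K<1$

**Proof of Theorem 2.** Suppose such a surface exists. It is complete with $K\ge c>0$, so by the Bonnet–Myers theorem it is compact, and $h$ attains a maximum at some point $p$. Choose $N$ near $p$. At $p$ we have $T=\nabla h=0$, so $\nu^2=1$. By (1), $\nu\,II=\operatorname{Hess}h$ is negative semidefinite at $p$. A negative semidefinite form in dimension two has nonnegative determinant, so $0\le\det(\nu A)=\nu^2\det A=\det A$. Now (2) with $\varepsilon=1$ gives $K(p)=\det A+1\ge1$, a contradiction. $\square$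

Both hypotheses matter: the slice has $K=1$, and the cylinder $\gamma\times\mathbb R$ has $0\le K<1$ but no highest point. For $K<0$ a complete surface need not have a highest point either, so we need something else.

## Asymptotic lines when $K<\min\{0,\varepsilon\}$

From here on we argue by contradiction for Theorem 1. Suppose a complete cgc $K$ surface exists with $K<\min\{0,\varepsilon\}$. Pass to the universal cover $M$ with the induced immersion. Then $(M,g)$ is complete, simply connected and orientable, and of constant curvature $K<0$, hence isometric to the hyperbolic plane of curvature $K$. Its disks of radius $\rho$ have area $\frac{2\pi}{|K|}(\cosh(\sqrt{|K|}\rho)-1)$, so $(M,g)$ has infinite area. The aim is to show that its area is finite.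

By (2), $-\det A=\varepsilon\nu^2-K$, which is affine in $\nu^2\in[0,1]$, so it is at least the smaller of its end values:
$$k:=\sqrt{-\det A}=\sqrt{\varepsilon\nu^2-K}\ \ge\ \sqrt\delta,\qquad \delta:=\min\{-K,\varepsilon-K\}>0 .$$
This is where $K<0$ and $K<\varepsilon$ enter. Differentiating $k^2=\varepsilon\nu^2-K$, and using $|T|^2=1-\nu^2$,
$$k\,k_X=\varepsilon\,\nu\,\nu_X,\qquad k^2+\varepsilon|T|^2=\varepsilon-K. \tag{4}$$

**Definition (asymptotic direction).** A tangent direction $X$ is asymptotic if $II(X,X)=0$. (On the graph $z=xy$ in $\mathbb R^3$ the lines $x=\text{const}$ and $y=\text{const}$ of the surface are straight, so their directions are asymptotic.)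

Since $\det A<0$, the two principal curvatures are distinct everywhere, $\lambda_1>0>\lambda_2$, and the principal line fields are smooth. As $M$ is simply connected, there are smooth unit principal fields $e_1$ and $e_2=Je_1$, with $J$ the rotation by $+\pi/2$. The equation $\lambda_1\cos^2\phi+\lambda_2\sin^2\phi=0$ has a unique smooth solution $\phi\in(0,\pi/2)$, and
$$X_1=\cos\phi\,e_1-\sin\phi\,e_2,\qquad X_2=\cos\phi\,e_1+\sin\phi\,e_2$$
are smooth unit asymptotic fields on all of $M$. With $\omega=2\phi\in(0,\pi)$ we have $X_2=\cos\omega\,X_1+\sin\omega\,JX_1$.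

**Step 1: the mixed covariant derivative in asymptotic coordinates.** This step computes $\nabla_{\partial_u}\partial_v$, which controls how lengths along one family of asymptotic lines change when we move along the other.

Near any point there are functions $v$, constant along $X_1$, and $u$, constant along $X_2$, with nonzero differentials. They are coordinates with $\partial_u,\partial_v$ multiples of $X_1,X_2$, and positive ones after changing signs of $u,v$. Write $g=E\,du^2+2F\,du\,dv+G\,dv^2$, $W=\sqrt{EG-F^2}$, $II=2f\,du\,dv$ and $T=T^1\partial_u+T^2\partial_v$. From $\det A=-f^2/W^2$ we get $f^2=k^2W^2$. From $h_u=\langle T,\partial_u\rangle$, $h_v=\langle T,\partial_v\rangle$ and (1),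
$$\begin{gathered}h_u=T^1E+T^2F,\qquad h_v=T^1F+T^2G,\\ W^2T^2=Eh_v-Fh_u,\qquad W^2T^1=Gh_u-Fh_v,\qquad \nu_u=-fT^2,\qquad \nu_v=-fT^1 .\end{gathered} \tag{5}$$
(Here $T^2$ is a component, not a square.) The claim is
$$\nabla_{\partial_u}\partial_v=-\frac{k_v}{k}\,\partial_u-\frac{k_u}{k}\,\partial_v. \tag{6}$$
Take (3) with $X=\partial_u$, $Y=\partial_v$ and pair it with $\partial_u$. Because $II(\partial_u,\partial_u)=II(\partial_v,\partial_v)=0$,
$$(\nabla_uII)(\partial_v,\partial_u)=f_u-\Gamma^2_{12}f-\Gamma^1_{11}f,\qquad (\nabla_vII)(\partial_u,\partial_u)=-2\Gamma^2_{12}f,$$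
so
$$f_u+\Gamma^2_{12}f-\Gamma^1_{11}f=\varepsilon\nu(h_vE-h_uF)=\varepsilon\nu W^2T^2 .$$
Recall $W_u/W=\Gamma^1_{11}+\Gamma^2_{12}$. Since $f=\pm kW$ with locally constant sign,
$$\frac{k_u}{k}=\frac{f_u}{f}-\frac{W_u}{W}=-2\Gamma^2_{12}+\frac{\varepsilon\nu W^2T^2}{f}.$$
By (5) and then (4), $\varepsilon\nu W^2T^2/f=-\varepsilon\nu\nu_uW^2/f^2=-\varepsilon\nu\nu_u/k^2=-k_u/k$. Therefore $2k_u/k=-2\Gamma^2_{12}$, that is, $\Gamma^2_{12}=-k_u/k$. Exchanging $u$ and $v$ (pair (3) for $X=\partial_v,Y=\partial_u$ with $\partial_v$; the right side is $\varepsilon\nu(h_uG-h_vF)=\varepsilon\nu W^2T^1$, and $\nu_v=-fT^1$) gives $\Gamma^1_{12}=-k_v/k$. This is (6).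

## Hilbert's argument for $\varepsilon=0$, and where it stops for $\varepsilon\neq0$

A sensible person now recalls Hilbert's theorem: no complete surface of constant negative curvature in $\mathbb R^3$. We set up its two ingredients in a form that we can reuse.

**Definition (Chebyshev net).** Coordinates $(u,v)$ form a Chebyshev net for a Riemannian metric $\gamma$ if $|\partial_u|_\gamma$ depends only on $u$ and $|\partial_v|_\gamma$ only on $v$; opposite sides of coordinate rectangles then have equal length. (Example: for unit speed curves $\alpha,\beta$ in $\mathbb R^3$ with $\alpha'(u),\beta'(v)$ independent, the surface $\alpha(u)+\beta(v)$ has $|\partial_u|=|\partial_v|=1$.)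

**Lemma 1 (angle identity).** Let $(u,v)$ be positively oriented coordinates on an oriented surface with metric $\gamma=\langle\,,\rangle$ of Gauss curvature $K_\gamma$. Let $a=|\partial_u|$, $b=|\partial_v|$, $X_1=\partial_u/a$, $X_2=\partial_v/b$, let $\omega\in(0,\pi)$ be the angle with $X_2=\cos\omega X_1+\sin\omega JX_1$, and let $W=ab\sin\omega$. Put $\alpha=\frac1a\langle\nabla_v\partial_u,JX_1\rangle$ and $\beta=\frac1b\langle\nabla_u\partial_v,JX_2\rangle$. Then
$$\omega_{uv}=-K_\gamma W-\partial_u\alpha+\partial_v\beta. \tag{7}$$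
If $a=b=1$, then $\omega_{uv}=-K_\gamma\sin\omega$.

*Proof.* Since $X_1$ has unit length, $\nabla_ZX_1=\eta(Z)JX_1$ for a one-form $\eta$. As $J$ is parallel, $R(X,Y)X_1=d\eta(X,Y)JX_1$, because the terms $-\eta(X)\eta(Y)X_1$ cancel on skew-symmetrizing. But $R(X_1,JX_1)X_1=-K_\gamma JX_1$, so $d\eta=-K_\gamma\,dA$; evaluated on $(\partial_u,\partial_v)$ this is
$$\partial_u(\eta(\partial_v))-\partial_v(\eta(\partial_u))=-K_\gamma W .$$
Differentiating $X_2=\cos\omega X_1+\sin\omega JX_1$ gives $\nabla X_2=(\eta+d\omega)\otimes JX_2$, since $JX_2=\cos\omega JX_1-\sin\omega X_1$. Now $\nabla_v\partial_u=a_vX_1+a\,\eta(\partial_v)JX_1$ and $\nabla_u\partial_v=b_uX_2+b(\eta(\partial_u)+\omega_u)JX_2$, so $\eta(\partial_v)=\alpha$ and $\eta(\partial_u)=\beta-\omega_u$. Substituting gives (7). If $a=b=1$, then $\langle\nabla_u\partial_v,\partial_v\rangle=\frac12\partial_u(b^2)=0$ and $\langle\nabla_u\partial_v,\partial_u\rangle=\frac12\partial_v(a^2)=0$, so $\nabla_u\partial_v=0$, $\alpha=\beta=0$ and $W=\sin\omega$. $\square$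

(Check: for $\alpha(u)+\beta(v)$ in the flat plane, $\omega$ is a function of $v$ minus a function of $u$, and $\omega_{uv}=0$.)

**Lemma 2 (global coordinates).** Let $M$ be simply connected with a complete metric $\gamma$ and smooth, pointwise independent vector fields $X_1,X_2$. Suppose that near every point there are coordinates $(x,y)$, defined on a rectangle, which form a Chebyshev net for $\gamma$, with $\partial_x,\partial_y$ positive multiples of $X_1,X_2$. Then there is a diffeomorphism $(u,v):M\to\mathbb R^2$ with $\partial_u=X_1/|X_1|_\gamma$ and $\partial_v=X_2/|X_2|_\gamma$.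

*Proof.* Put $Y_i=X_i/|X_i|_\gamma$. Locally $|\partial_x|_\gamma=p(x)$ and $|\partial_y|_\gamma=q(y)$, so $Y_1=p(x)^{-1}\partial_x$ and $Y_2=q(y)^{-1}\partial_y$ commute. An integral curve of $Y_i$ over a bounded time interval has finite $\gamma$-length, so it stays in a compact set, since $\gamma$ is complete; hence the flows exist for all time. Being complete and commuting, they define an action of $\mathbb R^2$ on $M$. Every orbit map $o:\mathbb R^2\to M$ has differential taking the standard basis to $Y_1,Y_2$, so it is a local diffeomorphism. Orbits are therefore open, and as $M$ is connected there is only one. The stabilizer $\Gamma$ of the base point is discrete because $o$ is injective near $0$, and $o$ induces a bijective local diffeomorphism $\mathbb R^2/\Gamma\to M$. Thus $\pi_1(M)\cong\Gamma$, and simple connectivity gives $\Gamma=0$. The inverse of $o$ is the desired map. $\square$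

*Hilbert's proof ($\varepsilon=0$).* Now $k=\sqrt{-K}$ is constant and (6) says $\nabla_{\partial_u}\partial_v=0$. Hence $\frac12E_v=\langle\nabla_v\partial_u,\partial_u\rangle=0$ and $\frac12G_u=0$: asymptotic lines are a Chebyshev net for $g$. Lemma 2 with $\gamma=g$ gives global coordinates with $a=b=1$, and Lemma 1 gives $\omega_{uv}=|K|\sin\omega=|K|W$. Integrate over the square $|u|,|v|\le R$: the left side is a sum of four values $\pm\omega$ at the corners, two of each sign, and is less than $2\pi$. So every square has area less than $2\pi/|K|$, and so $M$ has area at most $2\pi/|K|$, against infinite area.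

*Where it stops.* For $\varepsilon\ne0$ compute $E_v$ again. By (6), $\frac12E_v=-(k_vE+k_uF)/k$. By (4) and (5), $kk_u=-\varepsilon\nu fT^2$ and $kk_v=-\varepsilon\nu fT^1$. Therefore
$$\tfrac12k^2E_v=\varepsilon\nu f\,(T^1E+T^2F)=\varepsilon\nu f\,h_u,\qquad \tfrac12k^2G_u=\varepsilon\nu f\,(T^1F+T^2G)=\varepsilon\nu f\,h_v . \tag{8}$$
This is not zero in general. On the band in $\mathbb S^2\times\mathbb R$, for small $s\ne0$: $\nu^2=r'^2\ne0$, $f\neq0$ always, and $h_u=\langle T,\partial_u\rangle\ne0$ because $T$ is a nonzero multiple of the profile direction $\partial_s$, which is principal (by the reflection symmetry), while an asymptotic direction is never orthogonal to a principal one. Since (8) holds in all asymptotic coordinates, no choice of them is a Chebyshev net for $g$ there. Two things are lost: Lemma 2 no longer produces global coordinates, and the angle identity acquires the extra terms $-\partial_u\alpha+\partial_v\beta$.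

## A second metric with a Chebyshev net of asymptotic lines

Equation (8) says more than that $E_v\ne0$: the error contains $\nu f=\operatorname{Hess}h(\partial_u,\partial_v)$. So we compare it with the derivative of $h_u^2$.

**Step 2: correcting $g$ by a multiple of $dh^2$.** This step restores the Chebyshev property. From $\operatorname{Hess}h(\partial_u,\partial_v)=\nu f$ and (6), $h_{uv}=\nu f-(k_vh_u+k_uh_v)/k$. Multiply by $k^2$ and use the formulas for $kk_u,kk_v$ just found, then $T^1h_u+T^2h_v=T(h)=|T|^2$ and (4):
$$k^2h_{uv}=\nu f\big[k^2+\varepsilon(T^1h_u+T^2h_v)\big]=\nu f\,[k^2+\varepsilon|T|^2]=(\varepsilon-K)\,\nu f. \tag{9}$$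
The bracket is constant; this is the lucky point. Combining (8) and (9), $\frac12E_v=\frac{\varepsilon}{\varepsilon-K}\,h_uh_{uv}$ and $\frac12G_u=\frac{\varepsilon}{\varepsilon-K}\,h_vh_{uv}$, that is,
$$\Big(E-\frac{\varepsilon}{\varepsilon-K}h_u^2\Big)_v=0,\qquad \Big(G-\frac{\varepsilon}{\varepsilon-K}h_v^2\Big)_u=0 .$$
So the asymptotic lines form a Chebyshev net for
$$\hat g=g-\frac{\varepsilon}{\varepsilon-K}\,dh^2,$$
provided that this is a metric. Since $|T|\le1$, we have $0\le dh^2\le g$, so $\hat g$ lies between $g$ and $\theta g$ with $\theta=1-\frac{\varepsilon}{\varepsilon-K}=\frac{-K}{\varepsilon-K}>0$. With $\Lambda\ge1$ defined by $\Lambda^2=\max\{\theta,1/\theta\}$,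
$$\Lambda^{-2}g\le\hat g\le\Lambda^2g. \tag{10}$$
Hence $\hat g$ is a complete Riemannian metric on $M$.

**Step 3: global asymptotic coordinates.** This step spreads the whole of $M$ over $\mathbb R^2$ with controlled area density. The local coordinates of Step 1, restricted to rectangles, satisfy the hypotheses of Lemma 2 with $\gamma=\hat g$. So there are global coordinates $(u,v):M\to\mathbb R^2$, a diffeomorphism, with $\partial_u,\partial_v$ positive multiples of $X_1,X_2$ and of unit length for $\hat g$. Put $a=\sqrt E$, $b=\sqrt G$, the lengths for $g$. By (10),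
$$\Lambda^{-1}\le a,b\le\Lambda,\qquad W=ab\sin\omega\le\Lambda^2. \tag{11}$$
Equation (6) holds in these coordinates, because they are asymptotic coordinates as in Step 1. They are positively oriented, since $\sin\omega>0$.

## The curvature of $\hat g$, and why Hilbert's argument for $\hat g$ alone does not suffice

It is tempting to forget $g$ now: the net is Chebyshev for $\hat g$ with unit sides, so Lemma 1 gives $\hat\omega_{uv}=-\hat K\sin\hat\omega$, with $\hat K$ and $\hat\omega$ the curvature and angle of $\hat g$. Everything depends on the sign of $\hat K$, so let us compute it.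

Let $\sigma=-\varepsilon/(\varepsilon-K)\ne0$. Then $\hat g=g+\sigma\,dh^2$ is the metric of the graph $x\mapsto(x,h(x))$ in $M\times\mathbb R$ with the (possibly Lorentzian) metric $g+\sigma\,d\tau^2$. The vector $n=(-\sigma\nabla h,1)$ is normal, $\langle n,n\rangle=\sigma(1+\sigma|T|^2)$, and the ambient derivative of $(Y,Yh)$ along $(X,Xh)$ is $(\nabla_XY,X(Yh))$, whose product with $n$ is $\sigma\operatorname{Hess}h(X,Y)$. For $g$-orthonormal $X,Y$ the squared $\hat g$-area is $1+\sigma|T|^2$, and the ambient curvature contributes $K$. The Gauss equation reads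
$$\hat K\,(1+\sigma|T|^2)=K+\frac{\sigma^2\det\operatorname{Hess}h}{\sigma(1+\sigma|T|^2)} .$$
By (4), $1+\sigma|T|^2=k^2/(\varepsilon-K)$, and $\det\operatorname{Hess}h=\nu^2\det A=-\nu^2k^2$. Inserting these,
$$\hat K=\frac{(\varepsilon-K)\,(K+\varepsilon\nu^2)}{\varepsilon\nu^2-K}. \tag{12}$$

Take $\varepsilon=1$. If $K<-1$, then $K+\nu^2\le K+1<0$ and $\nu^2-K\le1-K$, so $\hat K\le K+1<0$, and Hilbert's argument works: each square has $\hat g$-area less than $2\pi/|K+1|$, while by (10) the $\hat g$-area of $M$ is at least $\Lambda^{-2}$ times its infinite $g$-area. But at $K=-1$ we only get $\hat K\le0$, with $\hat K=0$ wherever $\nu^2=1$, and for $-1<K<0$ we have $\hat K>0$ wherever $\nu^2>|K|$. That really happens on local examples: on the band, continued as long as $r'^2<1$, the quantity $\nu^2=r'^2=\frac{c^2|K|\sinh^2(\sqrt{|K|}s)}{1-c^2\cosh^2(\sqrt{|K|}s)}$ starts at $0$ and tends to $1$, hence exceeds $|K|$ when $|K|<1$. So this attempt stops exactly at the range $[-1,0)$ that we want.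

The way on is to divide the labor: take the *coordinates* from $\hat g$, but the *curvature integral* from $g$, whose curvature is a negative constant. The price is the extra terms in (7). They are a divergence, so after integration they live on the boundary of the square; we shall bound them by the derivative of the area.

## Gauss–Bonnet for $g$ on coordinate squares

**Step 4: the angle identity for $g$, with bounds on the extra terms.** Apply Lemma 1 to $\gamma=g$ in the coordinates of Step 3; its $X_1,X_2,\omega$ are ours. By (6), with $\partial_u=aX_1$, $\partial_v=bX_2$ and $\langle X_2,JX_1\rangle=\sin\omega=-\langle X_1,JX_2\rangle$,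
$$a\,\alpha=\langle\nabla_v\partial_u,JX_1\rangle=-\frac{k_u}{k}\,b\sin\omega,\qquad b\,\beta=\langle\nabla_u\partial_v,JX_2\rangle=\frac{k_v}{k}\,a\sin\omega .$$
So (7) becomes
$$\omega_{uv}=|K|\,W+\partial_uP+\partial_vQ,\qquad P=\frac{k_u}{k}\,\frac ba\sin\omega,\quad Q=\frac{k_v}{k}\,\frac ab\sin\omega. \tag{13}$$
For $\varepsilon=0$ we have $P=Q=0$, as in Hilbert's case.

To bound $P$ and $Q$ we estimate $X_ik$. In the orthonormal basis $X_i,JX_i$ we have $II(X_i,X_i)=0$, so $AX_i=II(X_i,JX_i)\,JX_i$ and $k^2=-\det A=II(X_i,JX_i)^2$. Thus $|AX_i|=k$, and (1) gives $|X_i\nu|=|\langle AX_i,T\rangle|\le k\sqrt{1-\nu^2}$. By (4), and since $|\nu|\sqrt{1-\nu^2}\le\frac12$ and $k\ge\sqrt\delta$,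
$$\frac{|X_ik|}{k}=\frac{|\varepsilon\,\nu\,X_i\nu|}{k^2}\le\frac{|\varepsilon|\,|\nu|\sqrt{1-\nu^2}}{k}\le\mu:=\frac{|\varepsilon|}{2\sqrt\delta}.$$
Since $k_u=a\,X_1k$ and $k_v=b\,X_2k$, (11) yields
$$|P|\le\mu\,b\sin\omega=\frac{\mu W}{a}\le\mu\Lambda W,\qquad |Q|\le\mu\,a\sin\omega=\frac{\mu W}{b}\le\mu\Lambda W. \tag{14}$$
Note that the bound is by the area density $W$ itself, and not just by a constant. This makes the next step work.

**Step 5: a differential inequality for the area of squares.** This step shows that the area of $M$ is finite. Let $Q_R=\{|u|\le R,\ |v|\le R\}$ and let $\mathcal A(R)=\iint_{Q_R}W\,du\,dv$ be its $g$-area. Then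
$$\mathcal A'(R)=\int_{-R}^R\big[W(u,R)+W(u,-R)\big]du+\int_{-R}^R\big[W(R,v)+W(-R,v)\big]dv .$$
Integrate (13) over $Q_R$. The left side is
$$\omega(R,R)-\omega(R,-R)-\omega(-R,R)+\omega(-R,-R)<2\pi,$$
because $0<\omega<\pi$. The extra terms give
$$\int_{-R}^R\big[P(R,v)-P(-R,v)\big]dv+\int_{-R}^R\big[Q(u,R)-Q(u,-R)\big]du,$$
which by (14) is at most $\mu\Lambda\mathcal A'(R)$ in absolute value. Hence
$$|K|\,\mathcal A(R)\le2\pi+\mu\Lambda\,\mathcal A'(R)\qquad\text{for all }R>0. \tag{15}$$

Suppose that $\mathcal A(R_0)>2\pi/|K|$ for some $R_0$. The function $B=\mathcal A-2\pi/|K|$ is nondecreasing, hence positive on $[R_0,\infty)$, and (15) says $|K|B\le\mu\Lambda B'$. If $\mu=0$, this is already a contradiction. If $\mu>0$, then $B'\ge\frac{|K|}{\mu\Lambda}B$, so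
$$B(R)\ge B(R_0)\,e^{|K|(R-R_0)/(\mu\Lambda)}\qquad\text{for }R\ge R_0 .$$
But $W\le\Lambda^2$ by (11), so $B(R)\le\mathcal A(R)\le4\Lambda^2R^2$, which contradicts exponential growth for large $R$.

Therefore $\mathcal A(R)\le2\pi/|K|$ for all $R$. The squares $Q_R$ exhaust $M$ because the coordinates of Step 3 are global, so $(M,g)$ has area at most $2\pi/|K|$. This contradicts the infinite area of the hyperbolic plane, and Theorem 1 is proved. $\square$

## Examples for all remaining curvatures in $\mathbb M^2(\varepsilon)\times\mathbb R$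

**Proof of Theorem 3.** A homothety of the ambient space multiplies $\varepsilon$ and $K$ by a common positive factor (a rescaled line is still a line), so we may take $\varepsilon\in\{1,0,-1\}$. Theorem 1 gives nonexistence for $K<\min\{0,\varepsilon\}$, and for $\varepsilon=1$ Theorem 2 gives nonexistence for $0<K<1$. All other values occur:

* $\varepsilon=0$, $K\ge0$: planes, and round spheres of radius $1/\sqrt K$.
* $\varepsilon=\pm1$, $K=0$: $\gamma\times\mathbb R$ with $\gamma$ a complete geodesic.
* $\varepsilon=1$, $K\ge1$: by (i); for $K=1$ a slice.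
* $\varepsilon=-1$, $K=-\kappa\in[-1,0)$: in $\mathbb H^2=(\mathbb R^2,dx^2+\cosh^2x\,dy^2)$ the immersion $(s,y)\mapsto(\sqrt\kappa\,s,\,y,\,\sqrt{1-\kappa}\,s)$, $(s,y)\in\mathbb R^2$, has metric $\kappa\,ds^2+\cosh^2(\sqrt\kappa s)\,dy^2+(1-\kappa)\,ds^2=ds^2+\cosh^2(\sqrt\kappa\,s)\,dy^2$. This is the complete hyperbolic plane of curvature $-\kappa$ in Fermi coordinates (after a constant rescaling of $y$).
* $\varepsilon=-1$, $K>0$: the spheres constructed next.

Write $\mathbb H^2$ as $dr^2+\sinh^2r\,d\theta^2$, and the round sphere of curvature $K$ as $ds^2+f(s)^2d\theta^2$ with $f=\sin(\sqrt Ks)/\sqrt K$, $0\le s\le\pi/\sqrt K$. Consider $(s,\theta)\mapsto(r(s),\theta,t(s))$ with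
$$r=\operatorname{arcsinh}f,\qquad t'=\sin(\sqrt Ks)\sqrt{\frac{1+K}{K+\sin^2(\sqrt Ks)}} .$$
Then $r'=f'/\sqrt{1+f^2}$, so $r'^2=\cos^2(\sqrt Ks)\big/\big(1+\tfrac1K\sin^2(\sqrt Ks)\big)$, and
$$1-r'^2=\frac{1+\frac1K\sin^2(\sqrt Ks)-\cos^2(\sqrt Ks)}{1+\frac1K\sin^2(\sqrt Ks)}=\frac{(1+K)\sin^2(\sqrt Ks)}{K+\sin^2(\sqrt Ks)}=t'^2 .$$
The induced metric is thus $(r'^2+t'^2)\,ds^2+\sinh^2r\,d\theta^2=ds^2+f^2d\theta^2$. It remains to see smoothness at the poles. Near $s=0$, $r$ is a smooth odd function of $s$ with $r'(0)=1$, so $(r\cos\theta,r\sin\theta)=\frac{r(s)}{s}(s\cos\theta,s\sin\theta)$ is smooth in $(s\cos\theta,s\sin\theta)$, because $r(s)/s$ is smooth and even. Also $t'$ is smooth and odd, so $t$ is even up to a constant and smooth too. At $s=\pi/\sqrt K$ the same holds, because $s\mapsto\pi/\sqrt K-s$ preserves $r$ and $t'$, hence changes $t$ into a constant minus $t$. By continuity the pulled back metric is the round metric at the poles as well, so the map is an immersion there. The result is a smooth immersed compact sphere of curvature $K$, and compact surfaces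 are complete. $\square$
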